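# Extremal Sasaki metrics on joins

## 1. An extremal join has extremal factors

Manifolds and orbifolds are connected throughout.

**Theorem 1.** Let $M_1,M_2$ be compact quasi-regular Sasaki manifolds with Sasakian structures $\mathcal S_i=(\xi_i,\eta_i,\Phi_i,g_i)$, let $(l_1,l_2)$ be a pair of relatively prime positive integers, and let $M_3=M_1\star_{l_1,l_2}M_2$ carry its standard join structure $\mathcal S_3=(\xi_3,\eta_3,\Phi_3,g_3)$. Put $X_i=M_i/S^1_{\xi_i}$ for $i=1,2$. Suppose that $M_3$ admits an extremal Sasaki metric by only deforming its contact form, say with contact form $\eta_3+d^c_B\varphi$. Then there are basic functions $\varphi_i$ on $M_i$ such that $\eta_i+d^c_B(\varphi_i/l_i)$, $i=1,2$, are deformations of the same type, relative to $\mathcal S_i$, that give extremal Sasakian structures. Moreover $\varphi=\varphi_1+\varphi_2$ on $X_1\times X_2$.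

This answers, with "yes, always", a question posed in C. P. Boyer, H. Huang, E. Legendre, C. W. Tønnesen-Friedman, "Reducibility in Sasakian Geometry", arXiv:1606.04859 (2016): if the join becomes extremal by moving only the contact form, do the factors? The converse, that the join of extremal structures is extremal, is stated there to hold. That paper also gives a second phrasing, about abstract reducible extremal structures on simply connected manifolds; it is not addressed here.

We now unpack the words.

**Sasakian structures and leaf spaces.** In a Sasakian structure $(\xi,\eta,\Phi,g)$ on $M^{2n+1}$, $\eta$ is a contact form with Reeb field $\xi$ (so $\eta(\xi)=1$, $\iota_\xi d\eta=0$), and $\Phi$ restricts to a complex structure on $\mathcal D=\ker\eta$ that makes the Reeb foliation transversely holomorphic. The form $d\eta$ is basic, of type $(1,1)$ and positive: it is a transverse Kähler form. The structure is quasi-regular if all Reeb orbits are closed; then $\xi$ generates a circle action $S^1_\xi$ with finite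 stabilizers, and for $M$ compact the leaf space $M/S^1_\xi$ is a compact Kähler orbifold. Its charts are the local transversals of the foliation, with the finite holonomy groups. A function $\varphi$ on $M$ is basic if $\xi\varphi=0$; smooth basic functions are exactly the smooth orbifold functions on the leaf space.

*Example.* On $S^3\subset\mathbb C^2$ take $\eta=\sum_j(x_jdy_j-y_jdx_j)$ and $\xi=\sum_j\xi^{(j)}$ with $\xi^{(j)}=x_j\partial_{y_j}-y_j\partial_{x_j}$. The leaf space is $\mathbb{CP}^1$. On $S^3$ we have $d\eta=i\sum dz_j\wedge d\bar z_j$. This is also the restriction of $i\partial\bar\partial\log|z|^2$, because the remaining term $-i\,\partial|z|^2\wedge\bar\partial|z|^2$ restricts to zero: $d|z|^2=0$ there makes the two factors opposite. So $d\eta$ is the pull-back of the form that equals $i\partial\bar\partial\log(1+|\zeta|^2)$ in the affine coordinate $\zeta$. For an honest orbifold take the Reeb field $\xi^{(1)}+2\xi^{(2)}$ and the contact form $\eta/(|z_1|^2+2|z_2|^2)$, with the same $\mathcal D$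 and the same complex structure on it. Most orbits have period $2\pi$, but the orbit $z_1=0$ has period $\pi$. Near it $z_1$ is a coordinate on a transversal, with holonomy $z_1\mapsto e^{i\pi}z_1=-z_1$, so basic functions are even functions of $z_1$ there.

**The join.** Let $\omega_i$ be the Kähler form on $X_i$ with pull-back $d\eta_i$. The manifold $M_1\star_{l_1,l_2}M_2$ is the quotient of $M_1\times M_2$ by a circle action depending on $l_1,l_2$. Its structure is induced from $\mathcal S_1,\mathcal S_2$, with $\xi_3$ a certain linear combination of $\xi_1,\xi_2$. The only property we use is the Kähler isometry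
$$\big(M_3/S^1_{\xi_3},\ \omega_3\big)\ \cong\ \big(X_1\times X_2,\ l_1\omega_1+l_2\omega_2\big),\tag{1}$$
where $\omega_3$ is the Kähler form induced by $\mathcal S_3$.

*Example.* Take $M_1=M_2=S^3$ and $l_1=l_2=1$, with the circle acting by $(e^{it}z,e^{-it}w)$, generated by $\xi_1-\xi_2$. The form $\eta_1+\eta_2$ is invariant and vanishes on $\xi_1-\xi_2$, so it descends to a form $\eta_3$. The Reeb field is the image of $\frac12(\xi_1+\xi_2)$, the leaf space is $\mathbb{CP}^1\times\mathbb{CP}^1$, and $d\eta_3$ is the pull-back of $\omega_1+\omega_2$.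

**Deforming only the contact form.** Let $\partial_B,\bar\partial_B$ be the basic Dolbeault operators and $d^c_B=\frac i2(\bar\partial_B-\partial_B)$. For a basic function $\varphi$ put $\eta_\varphi=\eta+d^c_B\varphi$, and require $\eta_\varphi\wedge(d\eta_\varphi)^n\ne0$ and that $d\eta_\varphi$ be a positive transverse $(1,1)$-form. Then $\eta_\varphi$ determines a Sasakian structure with the same $\xi$ and the same transverse holomorphic structure. On the leaf space this replaces $\omega$ by $\omega+i\partial\bar\partial\varphi$, another Kähler form in the same class.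

**Extremal structures.** A Sasakian structure is extremal if it is critical for $\int_M(s^T)^2d\mu$ on this space of deformations, $s^T$ being the transverse scalar curvature. Equivalently, the $(1,0)$-part of the transverse gradient of $s^T$ is transversely holomorphic. We use the second form. We say that $M$ admits an extremal Sasaki metric by only deforming its contact form if some such $\eta_\varphi$ is extremal.

So Theorem 1 is about Kähler metrics on the product orbifold $X_1\times X_2$. A potential $\varphi(x,y)$ that mixes the variables might in principle make $l_1\omega_1+l_2\omega_2+i\partial\bar\partial\varphi$ extremal while neither factor has an extremal metric in its class. The theorem says that this never happens.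

## 2. Kähler orbifolds and the splitting theorem

On an orbifold, a function, form or vector field is a smooth object in the charts, invariant under the local groups; functions are real unless stated otherwise. A leaf space always means $M/S^1_\xi$ with $M$ compact and quasi-regular. An **admissible** orbifold is a finite product of leaf spaces; for instance every leaf space, and every $\mathbb{CP}^1\times\cdots\times\mathbb{CP}^1$. On compact orbifolds the following work as on manifolds, by computing with invariant objects in charts: Stokes' theorem, the maximum principle, Fredholm and Schauder theory for elliptic operators, and flows of vector fields.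

We write $d^c=\frac i2(\bar\partial-\partial)$, so $dd^c=i\partial\bar\partial$. For a Kähler form $\Omega=ig_{i\bar j}dz^i\wedge d\bar z^j$ in dimension $m$ put
$$\Delta_\Omega h=g^{i\bar j}h_{i\bar j},\qquad |\partial h|^2_\Omega=g^{i\bar j}h_ih_{\bar j}\ (h\text{ real}),\qquad \mathrm{Ric}(\Omega)=-dd^c\log\det g=iR_{i\bar j}dz^i\wedge d\bar z^j,$$
$$S(\Omega)=g^{i\bar j}R_{i\bar j},\qquad S(\Omega)\,\Omega^m=m\,\mathrm{Ric}(\Omega)\wedge\Omega^{m-1},\qquad \Delta_\Omega h\;\Omega^m=m\,dd^ch\wedge\Omega^{m-1}.$$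
The Riemannian scalar curvature is $2S$. For a real $(1,1)$-form $\alpha=i\alpha_{a\bar b}dz^a\wedge d\bar z^b$ put $\alpha(v,\bar v)=\alpha_{a\bar b}v^a\bar v^b$. For a complex function $f$ let
$$W_f=\nabla^{1,0}f=g^{i\bar j}f_{\bar j}\,\partial_i,\qquad\text{so that}\qquad \iota_{W_f}\Omega=i\bar\partial f .$$

**Definition.** $\Omega$ is extremal if its extremal field $W_{S(\Omega)}$ is holomorphic.

*Example.* On $\mathbb{CP}^1$ let $\Omega=i\partial\bar\partial\log(1+|\zeta|^2)$, so $g=(1+|\zeta|^2)^{-2}$ and $\mathrm{Ric}(\Omega)=-dd^c\log g=2\Omega$. Then $S=2$ and $\Omega$ is extremal with extremal field $0$. For $f=|\zeta|^2/(1+|\zeta|^2)$ we get $f_{\bar\zeta}=\zeta/(1+|\zeta|^2)^2$, hence $W_f=\zeta\partial_\zeta$, which is holomorphic. On the other hand $W_{f^2}=2f\zeta\partial_\zeta$ is not. Holomorphy of $W_f$ is thus a strong condition on $f$.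

**Theorem 2.** Let $X_1,X_2$ be admissible with Kähler forms $\omega_1,\omega_2$, and let $\varphi$ be a function on $X_1\times X_2$ such that $\omega=\omega_1+\omega_2+dd^c\varphi>0$ is extremal. Then $\varphi(x,y)=\varphi_1(x)+\varphi_2(y)$, and each $\omega_i+dd^c\varphi_i$ is an extremal Kähler form on $X_i$.

*Theorem 2 implies Theorem 1.* By (1), basic functions on $M_3$ are functions on $X_1\times X_2$, and $d(\eta_3+d^c_B\varphi)$ is the pull-back of $l_1\omega_1+l_2\omega_2+dd^c\varphi$, which is therefore positive. Extremality of the Sasakian structure is holomorphy of the $(1,0)$-gradient of $s^T$, a statement on the orbifold. It is unchanged if the Kähler form is multiplied by a positive constant, since then scalar curvature and gradient only change by constant factors. So $l_1\omega_1+l_2\omega_2+dd^c\varphi$ is extremal. Theorem 2, applied to the Kähler forms $l_1\omega_1,l_2\omega_2$, gives $\varphi=\varphi_1+\varphi_2$ with $l_i\omega_i+dd^c\varphi_i$ extremal on $X_i$. Divide by $l_i$: the form $\omega_i+dd^c(\varphi_i/l_i)$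 is positive and extremal. Put $\eta=\eta_i+d^c_B(\varphi_i/l_i)$. Then $d\eta$ is the pull-back of this form, and $\eta(\xi_i)=1$ because $d^c_B$ of a basic function kills $\xi_i$. Hence $\eta\wedge(d\eta)^{n_i}\ne0$, with $\dim M_i=2n_i+1$, and $\eta$ is an extremal deformation of the required type. $\square$

## 3. Doubling

**Comparing with a product metric is circular.** Suppose first that we had extremal forms $\alpha_i$ on $X_i$ in the classes of $\omega_i$. Then $\alpha_1+\alpha_2$ and $\omega$ would be two extremal forms in one class on $X_1\times X_2$. A uniqueness theorem "up to the flow of a holomorphic field" would make $\omega$ a pull-back of $\alpha_1+\alpha_2$. Since holomorphic fields on a product split (Lemma 4 below), $\omega$ would split. But the existence of $\alpha_1,\alpha_2$ is exactly what we have to prove. On $X_1\times X_2$ only one extremal form is given, namely $\omega$, and there is nothing to compare it with.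

The way out is to manufacture a second extremal form from $\omega$ alone. Let
$$X=X_1\times X_2,\qquad Y=X\times X\ni(x,y,x',y'),\qquad \sigma(x,y,x',y')=(x',y,x,y'),$$
$$\Omega_0=\mathrm{pr}_{12}^*\omega+\mathrm{pr}_{34}^*\omega,\qquad \Omega_1=\sigma^*\Omega_0=\mathrm{pr}_{32}^*\omega+\mathrm{pr}_{14}^*\omega .$$
Here $\sigma$ exchanges the two copies of $X_1$ and leaves the copies of $X_2$ alone. The form $\omega_1(x)+\omega_2(y)+\omega_1(x')+\omega_2(y')$ is $\sigma$-invariant, so
$$\Omega_1=\Omega_0+dd^cb,\qquad b=\varphi(x',y)+\varphi(x,y')-\varphi(x,y)-\varphi(x',y').\tag{2}$$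
So $\Omega_0,\Omega_1$ are cohomologous, and both are extremal, since $\sigma$ is holomorphic.

**Two cases by hand.** Suppose $\mathrm{Ric}(\omega)=-\omega$. Then $\mathrm{Ric}(\Omega_j)=-\Omega_j$ for $j=0,1$. With $m=\dim Y$,
$$-dd^c\log(\Omega_1^m/\Omega_0^m)=\mathrm{Ric}(\Omega_1)-\mathrm{Ric}(\Omega_0)=-dd^cb,\qquad\text{so}\qquad \Omega_1^m=e^{b+c}\,\Omega_0^m$$
for a constant $c$. At a maximum of $b$ we have $dd^cb\le0$, so $\Omega_1^m\le\Omega_0^m$ there and $\max b+c\le0$. At a minimum, $\min b+c\ge0$. Hence $b$ is constant. It vanishes where $x=x'$, so $b=0$, that is, $\varphi(x,y)=\varphi(x,y')+\varphi(x',y)-\varphi(x',y')$. Fix $x',y'$: $\varphi$ splits.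

Suppose $\mathrm{Ric}(\omega)=0$. Then $\log(\Omega_1^m/\Omega_0^m)$ is pluriharmonic, hence constant, and it is $0$ since the total volumes agree. So
$$0=\int b\,(\Omega_1^m-\Omega_0^m)=\int b\,dd^cb\wedge\sum_{j=0}^{m-1}\Omega_1^j\wedge\Omega_0^{m-1-j}=-\int i\partial b\wedge\bar\partial b\wedge\sum_{j=0}^{m-1}\Omega_1^j\wedge\Omega_0^{m-1-j},$$
every summand of the last integrand is nonnegative, the term $j=0$ forces $\partial b=0$, and again $\varphi$ splits. The last step of the general proof will be this same computation.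

For a general extremal $\omega$ the equation is of fourth order in the potential and the maximum principle argument is not available. Also, uniqueness can only hold up to automorphisms: on $\mathbb{CP}^1$ the forms $i\partial\bar\partial\log(1+e^t|\zeta|^2)$ are cohomologous, all extremal with extremal field $0$, and pairwise distinct. The theorem we need is the following.

**Theorem 3.** Let $Y$ be admissible, and let $\Omega_0$ and $\Omega_1=\Omega_0+dd^cb$ be extremal Kähler forms with the same extremal field $V$. Then $\gamma^*\Omega_1=\Omega_0$, where $\gamma$ is the time-one map of a real holomorphic vector field on $Y$.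

A real holomorphic field is one of the form $W+\bar W$ with $W$ a holomorphic $(1,0)$-field. To use Theorem 3 we need one fact.

**Lemma 4.** A holomorphic vector field on a product $A\times B$ of compact orbifolds is $W_A+W_B$ with $W_A,W_B$ pulled back from the factors.

*Proof.* Write $W=W_A+W_B$ by components. Fix $b$ in a chart of $B$. In charts of $A$, $a\mapsto W_B(a,b)$ is a holomorphic map into a fixed vector space, and it is invariant under the local groups of $A$, which do not act on the $B$-components. So it is a vector-valued holomorphic function on the compact connected orbifold $A$, hence constant by the maximum principle. The same applies to $W_A$. $\square$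

*Theorem 3 implies Theorem 2.* The purpose is to read off from $\gamma^*\Omega_1=\Omega_0$ that $\omega$ is a product form.

**Step 1: the hypotheses of Theorem 3 hold.** $Y$ is a product of leaf spaces. By Lemma 4, $\nabla^{1,0}S(\omega)=V^1+V^2$ with $V^i$ on $X_i$. Since $S(\Omega_0)=S(\omega)(x,y)+S(\omega)(x',y')$, the extremal field of $\Omega_0$ is $V^1(x)+V^2(y)+V^1(x')+V^2(y')$. It is holomorphic and $\sigma$-invariant. Hence $\Omega_1=\sigma^*\Omega_0$ is extremal with the same extremal field.

**Step 2: $\omega$ is a product form.** Let $\gamma$ be as in Theorem 3. By Lemma 4, applied repeatedly, the field generating $\gamma$ is a sum of fields on the four factors, so $\gamma=g_1\times g_2\times g_3\times g_4$. Fix regular points $x_0',y_0'$ and restrict $\Omega_0=\gamma^*\Omega_1$ to $X\times\{(x_0',y_0')\}$. The left side becomes $\omega$. On the right, $\mathrm{pr}_{14}\circ\gamma$ is $(x,y)\mapsto(g_1x,g_4y_0')$ and $\mathrm{pr}_{32}\circ\gamma$ is $(x,y)\mapsto(g_3x_0',g_2y)$; flows map regular points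 to regular points. So
$$\omega=\mathrm{pr}_1^*\,g_1^*\big(\omega|_{X_1\times\{g_4y_0'\}}\big)+\mathrm{pr}_2^*\,g_2^*\big(\omega|_{\{g_3x_0'\}\times X_2}\big)=:\mathrm{pr}_1^*\alpha_1+\mathrm{pr}_2^*\alpha_2 .$$

**Step 3: $\varphi$ splits.** Restricting to slices, $\alpha_1=\omega|_{X_1\times\{y\}}=\omega_1+dd^c\varphi(\cdot,y)$ for every regular $y$, and $\alpha_2=\omega_2+dd^c\varphi(x,\cdot)$ for every regular $x$. Fix regular $x_0,y_0$, and put $\varphi_1=\varphi(\cdot,y_0)$, $\varphi_2=\varphi(x_0,\cdot)$. Then $\omega=\omega_1+\omega_2+dd^c(\varphi_1+\varphi_2)$, so $dd^c(\varphi-\varphi_1-\varphi_2)=0$ and $\varphi-\varphi_1-\varphi_2$ is constant; absorb the constant in $\varphi_1$.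

**Step 4: the factors are extremal.** The $\alpha_i=\omega_i+dd^c\varphi_i$ are positive, being restrictions of $\omega$, and $\nabla^{1,0}S(\omega)=\nabla^{1,0}S(\alpha_1)+\nabla^{1,0}S(\alpha_2)$. The left side is holomorphic, and the two summands are its components along the two factors, so both are holomorphic. $\square$

The rest of these notes proves Theorem 3. Fix $Y,\Omega_0,\Omega_1,V,b$ as in its statement, and put
$$m=\dim Y,\qquad\rho_0=\mathrm{Ric}(\Omega_0),\qquad \mathrm{Vol}=\int_Y\Omega_0^m,\qquad \Omega_u=\Omega_0+dd^cu .$$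

The plan: we join $0$ to a potential $u$ by a path $U_t$ that solves a perturbed geodesic equation. Along it a functional with derivative $h\mapsto-\int h(S(\Omega_u)-\theta(u))\Omega_u^m$, with $\theta(u)$ the expected scalar curvature, has almost increasing slope (Sections 5–7). Both $\Omega_0$ and $\Omega_1$ are critical, so this alone gives only $0\ge-\text{small}$. To extract information we add a small multiple of a convex functional $F$. We then have to correct the endpoint, and this meets an obstruction that is removed by moving $\Omega_1$ along an orbit of automorphisms (Sections 8–10).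

## 4. Leaf spaces inside complex manifolds, and two Monge–Ampère theorems

**The manifold $Z$.** The two existence theorems we use are stated for manifolds, possibly only Hermitian. So we place a torus-invariant complex manifold over the orbifold $Y$.

Let $M$ be a Sasaki manifold. On $M\times S^1_s$ define $I\partial_s=\xi$, $I\xi=-\partial_s$, $I|_{\mathcal D}=\Phi$. Let $P_a\in\mathcal D^{1,0}$ be the horizontal lifts of the coordinate fields $\partial_a$ of a holomorphic transverse chart. Then $[P_a,P_b]$ projects to $0$, and $\eta([P_a,P_b])=-d\eta(P_a,P_b)=0$ since $d\eta$ is of type $(1,1)$; so $[P_a,P_b]=0$. Also $[\partial_s-i\xi,P_a]=-i[\xi,P_a]$ projects to $0$, and $\eta([\xi,P_a])=-d\eta(\xi,P_a)=0$; so this bracket vanishes too. Since $I(\partial_s-i\xi)=\xi+i\partial_s=i(\partial_s-i\xi)$, the fields $P_a,\ \partial_s-i\xi$ form a commuting frame of the $(1,0)$-bundle. Hence $I$ is integrable (Newlander–Nirenberg), and the projections to transverse charts are holomorphic submersions. The form $\theta=ds+i\eta$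 vanishes on $\overline{P_a}$ and on $\partial_s+i\xi$, so it is of type $(1,0)$, and $i\theta\wedge\bar\theta=2\,ds\wedge\eta$ is nonnegative, and positive on the fibres of $M\times S^1\to M/S^1_\xi$.

Let $Z\to Y$ be the product of these manifolds over the $q$ leaf-space factors of $Y$, with forms $\theta_1,\dots,\theta_q$, and put $\Theta=\sum_ji\theta_j\wedge\bar\theta_j$. Let $\mathbb T$ be the torus generated by all $\xi_j,\partial_{s_j}$. It acts holomorphically and preserves the $\theta_j$ and all forms pulled back from $Y$. Smooth $\mathbb T$-invariant functions on $Z$ are exactly functions on $Y$, and for them $dd^c$ may be computed on $Y$. If $\alpha$ is a real $(1,1)$-form from $Y$, then $\alpha^{m+1}=0$ and $\Theta^{q+1}=0$, so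
$$(\alpha+\Theta)^{m+q}=\binom{m+q}{q}\alpha^m\wedge\Theta^q,\qquad \alpha+\Theta>0\iff\alpha>0.\tag{3}$$
The second assertion holds because $\alpha$ lives on the common kernel of the $\theta_j$, and $\Theta$ on the fibre directions. The same formulas hold on $Z\times A$ for forms from $Y\times A$, $A$ a Riemann surface, with $m+1$ in place of $m$.

**Lemma 5.** If $\chi_0$ is a Kähler form on $Y$ and $f$ a function on $Y$, there is a unique function $w$ with $\chi_0+dd^cw>0$ and $(\chi_0+dd^cw)^m=e^{w+f}\chi_0^m$.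

*Proof.* Cherrier's theorem (Bull. Sci. Math. 111 (1987)) says: on a compact Hermitian manifold $(Z,\tilde\chi)$ of dimension $N$, for smooth $f$, the equation $(\tilde\chi+dd^cw)^N=e^{w+f}\tilde\chi^N$ has a unique smooth solution with $\tilde\chi+dd^cw>0$. Apply it with $\tilde\chi=\chi_0+\Theta$. For $g\in\mathbb T$, $w\circ g$ solves the same equation, so $w$ is $\mathbb T$-invariant by uniqueness, and by (3) the equation is the one on $Y$. For uniqueness on $Y$ let $w,w'$ be two solutions. At a maximum of $w-w'$ we have $dd^c(w-w')\le0$, so $e^{w-w'}\le1$ there and $w\le w'$ everywhere; exchange the roles. (This uses only two derivatives of $w,w'$.) $\square$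

**Forms on $Y\times A$.** Let $\tau=t+i\vartheta\in A=[0,1]\times i\mathbb R/2\pi i\mathbb Z$. A function $f(y,t)$ on $Y\times[0,1]$ is viewed on $Y\times A$; then $\partial_\tau=\frac12\partial_t$ on it. Let $\alpha_0$ be a closed real $(1,1)$-form on $Y$, and put $\hat\alpha=\alpha_0+dd^cf$ on $Y\times A$ and $\alpha_t=\alpha_0+dd^c_Yf_t$. Suppose all $\alpha_t>0$, and let
$$c_f=\tfrac14\big(\ddot f-|\partial\dot f|^2_{\alpha_t}\big).$$
The coefficient matrix of $\hat\alpha$ has the blocks $(\alpha_t)_{i\bar j}$, $\hat\alpha_{\tau\bar j}=\frac12\dot f_{\bar j}$, $\hat\alpha_{i\bar\tau}=\frac12\dot f_i$, $\hat\alpha_{\tau\bar\tau}=\frac14\ddot f$. Its Schur complement with respect to the $Y$-block is $c_f$. Hence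
$$\hat\alpha^{m+1}=(m+1)\,c_f\,\alpha_t^m\wedge i\,d\tau\wedge d\bar\tau,\qquad \hat\alpha>0\iff c_f>0.\tag{4}$$

**The energy.** For a Kähler form $\alpha$ on $Y$ put $E_\alpha(f)=\frac1{m+1}\sum_{j=0}^m\int_Yf\,\alpha^j\wedge(\alpha+dd^cf)^{m-j}$. Its derivative is
$$DE_{\alpha,f}(h)=\int h\,(\alpha+dd^cf)^m .\tag{5}$$
To see this, write $\alpha_f=\alpha+dd^cf$ and $T_j=\int h\,\alpha^j\wedge\alpha_f^{m-j}$. Integrating by parts, $\int f\,dd^ch\wedge\alpha^j\wedge\alpha_f^{m-j-1}=\int h\,(\alpha_f-\alpha)\wedge\alpha^j\wedge\alpha_f^{m-j-1}=T_j-T_{j+1}$. So $(m+1)DE_{\alpha,f}(h)=\sum_{j=0}^mT_j+\sum_{j=0}^{m-1}(m-j)(T_j-T_{j+1})=\sum_{j=0}^mT_j+mT_0-\sum_{j=1}^mT_j=(m+1)T_0$. Along a path $f_t$ with $\alpha_t=\alpha+dd^cf_t>0$,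
$$\frac{d^2}{dt^2}E_\alpha(f_t)=\int(\ddot f+\dot f\Delta_{\alpha_t}\dot f)\,\alpha_t^m=\int(\ddot f-|\partial\dot f|^2_{\alpha_t})\,\alpha_t^m=4\int c_f\,\alpha_t^m .\tag{6}$$
We write $E=E_{\Omega_0}$.

**Lemma 6 ($\epsilon$-geodesics).** For every $u$ with $\Omega_u>0$ and $0<\epsilon\le1$ there is a unique $U\in C^\infty(Y\times[0,1])$ with $\hat\Omega:=\Omega_0+dd^cU>0$ on $Y\times A$, $U_0=0$, $U_1=u$ and
$$c_U\,\Omega_t^m=\epsilon\,\Omega_0^m,\qquad \Omega_t:=\Omega_0+dd^c_YU_t .\tag{7}$$
Moreover $u-B\le\dot U_0\le u\le\dot U_1\le u+B$, where $B$ depends only on $\Omega_0$, a $C^1$ bound for $u$, and a $\delta\in(0,1)$ with $\Omega_u\ge\delta\Omega_0$. In particular $B$ does not depend on $\epsilon$.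

*Example.* If $u=c$ is constant, then $U=ct-2\epsilon t(1-t)$: here $\Omega_t=\Omega_0$ and $c_U=\frac14\ddot U=\epsilon$.

*Proof.* Theorem 1.1 of Guan–Li (Adv. Math. 225 (2010), 1185–1223) says: let $(\mathcal N,\Xi)$ be a compact Hermitian manifold with smooth boundary, of dimension $n\ge2$, let $\psi>0$ be smooth, and suppose that $\underline f\in C^\infty(\mathcal N)$ satisfies $\Xi+dd^c\underline f>0$ and $(\Xi+dd^c\underline f)^n\ge\psi\,\Xi^n$. Then there is $f\in C^\infty(\mathcal N)$ with $\Xi+dd^cf>0$, $(\Xi+dd^cf)^n=\psi\,\Xi^n$, and $f=\underline f$ on $\partial\mathcal N$. (A constant in front of $\partial\bar\partial$ is absorbed by scaling.) We apply it with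
$$\mathcal N=Z\times A,\qquad \Xi=\Omega_0+\Theta+i\,d\tau\wedge d\bar\tau,\qquad \psi=\epsilon,\qquad f=U-2t^2 .$$
Since $dd^c(2t^2)=i\,d\tau\wedge d\bar\tau$, we have $\Xi+dd^cf=\Omega_0+\Theta+dd^cU$.

**Step 1: a subsolution.** Let $\underline U=tu-Bt(1-t)$ and $\underline f=\underline U-2t^2$. The slices are $(1-t)\Omega_0+t\Omega_u\ge\delta\Omega_0$. Also $\ddot{\underline U}=2B$ and $\partial_Y\dot{\underline U}=\partial u$, so
$$c_{\underline U}=\tfrac14\big(2B-|\partial u|^2_{(1-t)\Omega_0+t\Omega_u}\big)\ge\tfrac B2-\tfrac1{4\delta}\sup|\partial u|^2_{\Omega_0}.$$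
For $B$ large, depending only on the stated data, $\delta^mc_{\underline U}\ge1$. Then $c_{\underline U}\,((1-t)\Omega_0+t\Omega_u)^m\ge\delta^mc_{\underline U}\,\Omega_0^m\ge\Omega_0^m\ge\epsilon\,\Omega_0^m$. By (3) on $Z\times A$ and (4), $\Xi+dd^c\underline f>0$. Moreover, with $n=m+q+1$,
$$(\Xi+dd^c\underline f)^n=\tbinom nq(\Omega_0+dd^c\underline U)^{m+1}\wedge\Theta^q\ \ge\ \epsilon\tbinom nq(m+1)\,\Omega_0^m\wedge i\,d\tau\wedge d\bar\tau\wedge\Theta^q=\epsilon\,\Xi^n .$$

**Step 2: comparison.** Let $\Xi+dd^cf_i>0$, $f_1=f_2$ on the boundary, and $(\Xi+dd^cf_1)^n\ge(\Xi+dd^cf_2)^n$. Integrating $\frac d{dr}\log\det(\Xi+dd^c(rf_1+(1-r)f_2))$ over $r\in[0,1]$ gives $L(f_1-f_2)\ge0$ with $L=\sum a^{p\bar q}\partial_p\partial_{\bar q}$, $(a^{p\bar q})$ continuous and positive definite. By the maximum principle $f_1\le f_2$. The same holds on $Y\times A$.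

**Step 3: existence and uniqueness of $U$.** By Step 2 the solution $f$ is unique. The form $\Xi$, the number $\epsilon$ and the boundary values are invariant under $\mathbb T$ and under rotations in $\vartheta$, so $f$ is invariant too. Thus $U=f+2t^2$ is a function on $Y\times[0,1]$. By (3) the equation reads $\hat\Omega^{m+1}=\epsilon(m+1)\,\Omega_0^m\wedge i\,d\tau\wedge d\bar\tau$ with $\hat\Omega>0$, which by (4) is (7). Uniqueness of $U$ follows from Step 2 on $Y\times A$. Step 2 with $f_1=\underline f$ gives $U\ge\underline U$.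

**Step 4: velocities.** Since $\hat\Omega>0$, $\frac14\ddot U=U_{\tau\bar\tau}>0$. So $U$ is convex in $t$ and $\dot U_0\le U_1-U_0=u\le\dot U_1$. Since $U\ge\underline U$ with equality at $t=0,1$, we get $\dot U_0\ge\dot{\underline U}_0=u-B$ and $\dot U_1\le\dot{\underline U}_1=u+B$. $\square$

Along an $\epsilon$-geodesic (6) and (7) give
$$\frac{d^2}{dt^2}E(U_t)=\int(\ddot U-|\partial\dot U|^2)\,\Omega_t^m=4\epsilon\,\mathrm{Vol}.\tag{8}$$

## 5. A slope inequality for scalar curvature

The form $h\mapsto-\int h\,S(\Omega_u)\Omega_u^m$ is fourth order in $u$. The idea is to approximate it by the derivative of a difference of two energies, $\mathcal E(w)$ and $E(U)$, where $w$ solves a second-order equation driven by $U$.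

**Proposition 7.** Let $U$ be the $\epsilon$-geodesic with endpoint $u$. There are constants $C,k_1$ such that for all $k\ge k_1$
$$-\int\dot U_1\,S(\Omega_u)\,\Omega_u^m+\int\dot U_0\,S(\Omega_0)\,\Omega_0^m\ \ge\ -4k\epsilon\,\mathrm{Vol}-\frac Ck .\tag{9}$$
The constants $C,k_1$ are uniform for $\epsilon\in(0,1]$ and for $u$ in a family of Kähler potentials that is compact in $C^\infty$.

*Proof.* Choose $k_0>0$ with $k_0\Omega_0-\rho_0>0$. For $k\ge k_0$ put $\chi_0=k\Omega_0-\rho_0$, a Kähler form. Let $w_t$ be the solution, given by Lemma 5, of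
$$(\chi_0+dd^cw_t)^m=k^me^{w_t-kU_t}\,\Omega_0^m .\tag{10}$$
It is smooth in $(y,t)$. To see this, extend $U$ smoothly past $t=0,1$; equation (10) is still solvable. The linearization at $w_t$ of $w\mapsto\log\big((\chi_0+dd^cw)^m/\Omega_0^m\big)-w$ is $q\mapsto\Delta_{\chi_t}q-q$ with $\chi_t=\chi_0+dd^cw_t$. It is injective by the maximum principle, and, being elliptic of index zero, invertible $C^{l+2,\alpha}\to C^{l,\alpha}$ for every $l$. By the implicit function theorem and uniqueness, $t\mapsto w_t\in C^{l+2,\alpha}$ is smooth for every $l$.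

Put $\psi=w-kU$. Then
$$\chi_t=k\Omega_t-\rho_0+dd^c_Y\psi_t,\qquad \chi_t^m=k^me^{\psi_t}\Omega_0^m,\qquad \hat\chi:=\chi_0+dd^cw=k\hat\Omega-\rho_0+dd^c\psi\ \text{ on }Y\times A .$$

**Step 1: $c:=c_w=\frac14(\ddot w-|\partial\dot w|^2_{\chi_t})\ge0$.** This will make $t\mapsto\mathcal E(w_t)$ convex. In local coordinates $(z,\tau)$ let
$$a^i=\hat\chi_{\tau\bar j}\chi^{\bar ji},\qquad v=\partial_\tau-a^i\partial_i .$$
Then $v$ is $\hat\chi$-orthogonal to the slice directions and lifts $\partial_\tau$; these properties determine it, so $v$ does not depend on $z$. Moreover $\hat\chi(v,\bar v)=\hat\chi_{\tau\bar\tau}-\hat\chi_{\tau\bar j}\chi^{\bar ji}\hat\chi_{i\bar\tau}=c$. Let $\bar\partial_Yv$ be the derivative along the slice, with components $-\partial_{\bar l}a^i$. It is intrinsic: a change of $z$ changes the coordinate field $\partial_\tau$ by a vertical field holomorphic on the slice. We claim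
$$(dd^c\log\det\chi_{i\bar j})(v,\bar v)=\Delta_{\chi_t}c+|\bar\partial_Yv|^2.\tag{11}$$

Fix a point $p=(z=0,\tau_0)$. Choose $z$ with $\chi_{i\bar j}=\delta_{ij}$ and vanishing first derivatives of $\chi_{i\bar j}$ along the slice at $p$, on the slice $\tau=\tau_0$. Now replace $z^i$ by
$$z^i+(\tau-\tau_0)\Big(a^i(p)+\sum_j\partial_ja^i(p)\,z^j\Big).$$
On the slice $\tau=\tau_0$ the coordinates do not change, and $c,v,|\bar\partial_Yv|^2$ do not change. Since $\tau$ is kept, $\log\det\chi$ changes by the pluriharmonic function $-\log|\det(1+(\tau-\tau_0)\,\partial a(p))|^2$, so the left side of (11) is unchanged. Applying $v$ to the new coordinates shows that on the slice $a^i$ is replaced by $a^i-a^i(p)-\sum_j\partial_ja^i(p)z^j$. So now $a^i=0$ and $\partial_la^i=0$ at $p$.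

Write $\hat\chi=i\partial\bar\partial\Phi$ near $p$. From $\Phi_{\tau\bar j}=a^k\chi_{k\bar j}$ we get at $p$
$$\Phi_{\tau\bar j}=0,\qquad\Phi_{\tau l\bar j}=0,\qquad\Phi_{\tau\bar j\bar l}=\partial_{\bar l}a^j .$$
In $c=\Phi_{\tau\bar\tau}-\Phi_{\tau\bar j}\chi^{\bar ji}\Phi_{i\bar\tau}$ both outer factors of the last term vanish at $p$, so
$$\Delta c=\sum_l\Phi_{\tau\bar\tau l\bar l}-\sum_{j,l}|\Phi_{\tau l\bar j}|^2-\sum_{j,l}|\Phi_{\tau\bar j\bar l}|^2=\sum_l\Phi_{\tau\bar\tau l\bar l}-|\bar\partial_Yv|^2,$$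
$$\partial_\tau\partial_{\bar\tau}\log\det\Phi_{i\bar j}=\sum_l\Phi_{l\bar l\tau\bar\tau}-\sum_{i,j}|\Phi_{i\bar j\tau}|^2=\sum_l\Phi_{l\bar l\tau\bar\tau}.$$
As $v=\partial_\tau$ at $p$, (11) follows.

By the definition of $\psi$, $\log\det\chi=\psi+\log\det\Omega_0+\mathrm{const}$, with $\det\Omega_0$ the determinant of the metric of $\Omega_0$. Hence $dd^c\log\det\chi=dd^c\psi-\rho_0=\hat\chi-k\hat\Omega$ on $Y\times A$. With $\hat\chi(v,\bar v)=c$, (11) becomes
$$c=\Delta_{\chi_t}c+|\bar\partial_Yv|^2+k\,\hat\Omega(v,\bar v).$$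
Since $\hat\Omega>0$, at a minimum of $c$ on a slice we get $c\ge\Delta_{\chi_t}c\ge0$. (For $t=0,1$ argue by continuity.)

**Step 2: an almost convex function of $t$.** Let $\mathcal E=E_{\chi_0}$. By (6) and Step 1, $\frac{d^2}{dt^2}\mathcal E(w_t)=4\int c\,\chi_t^m\ge0$. Differentiating $\int k^me^{\psi_t}\Omega_0^m=\int\chi_t^m=\mathrm{const}$ gives $\int\dot\psi\,\chi_t^m=0$. So by (5)
$$\frac d{dt}\mathcal E(w_t)=\int\dot w\,\chi_t^m=\int(\dot\psi+k\dot U)\,\chi_t^m=k^{m+1}\int\dot U\,e^{\psi_t}\Omega_0^m .$$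
Put $Q(t)=k\big(k^{-m-1}\mathcal E(w_t)-E(U_t)\big)$. By (8), $Q''\ge-4k\epsilon\,\mathrm{Vol}$, hence
$$Q'(1)-Q'(0)\ge-4k\epsilon\,\mathrm{Vol},\qquad Q'=k\int\dot U\,(e^{\psi_t}\Omega_0^m-\Omega_t^m).\tag{12}$$

**Step 3: at the endpoints $Q'$ is the scalar curvature term up to $O(1/k)$.** Let $u_*=0$ at $t=0$ and $u_*=u$ at $t=1$, and put $\Omega_*=\Omega_{u_*}$, $F_*=\log(\Omega_*^m/\Omega_0^m)$, $\nu=\psi-F_*$, $S=S(\Omega_*)$. Since $\mathrm{Ric}(\Omega_*)=\rho_0-dd^cF_*$, we have $\chi_t/k=\Omega_*-\frac1k\rho_0+\frac1kdd^c\psi=\Omega_*-\frac1k\mathrm{Ric}(\Omega_*)+\frac1kdd^c\nu$, and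
$$\Big(\Omega_*-\frac1k\mathrm{Ric}(\Omega_*)+\frac1kdd^c\nu\Big)^m=e^\psi\Omega_0^m=e^\nu\,\Omega_*^m .$$
We expect $\nu\approx-S/k$. So let $\Gamma_k=\Omega_*-\frac1k\mathrm{Ric}(\Omega_*)-\frac1{k^2}dd^cS$. For $k$ large, $\Gamma_k>0$ and $|\Gamma_k^m/\Omega_*^m-(1-\frac Sk)|\le\frac C{k^2}$, because $m\,\mathrm{Ric}(\Omega_*)\wedge\Omega_*^{m-1}=S\,\Omega_*^m$.

At a maximum point of $\nu+S/k$ we have $dd^c\nu\le-\frac1kdd^cS$, so $0<\chi_t/k\le\Gamma_k$ and $e^\nu\le\Gamma_k^m/\Omega_*^m\le1-\frac Sk+\frac C{k^2}$. Hence $\nu+\frac Sk\le\frac C{k^2}$ there, and so everywhere. At a minimum point, $dd^c\nu\ge-\frac1kdd^cS$, so $\chi_t/k\ge\Gamma_k>0$ and $e^\nu\ge1-\frac Sk-\frac C{k^2}$. Since $\log(1-x)\ge-x-x^2$ for $|x|\le\frac12$, for $k$ large $\nu+\frac Sk\ge-\frac C{k^2}$ there, with a new $C$, and so everywhere. Therefore $k(e^\nu-1)=-S+O(1/k)$ uniformly on $Y$. At the endpoints $e^\psi\Omega_0^m-\Omega_t^m=(e^\nu-1)\Omega_*^m$, and $\dot U$ is bounded there by Lemma 6, so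
$$Q'=-\int\dot U\,S(\Omega_*)\,\Omega_*^m+O(1/k)\qquad\text{at }t=0,1.$$
Insert this in (12) to get (9). The constants depend only on $\Omega_0$, on bounds for derivatives of $u$, and on $\delta$. These are uniform on a compact family of Kähler potentials and do not involve $\epsilon$. $\square$

## 6. Correcting by the extremal field

Scalar curvature of an extremal metric is not constant in general. We subtract the function that it should equal.

Let $K=i(V-\bar V)$; it is $J(V+\bar V)$, and $V=\frac12\big((V+\bar V)-iK\big)$. For $j=0,1$, $V=W_{S(\Omega_j)}$ with respect to $\Omega_j$, so $\iota_V\Omega_j=i\bar\partial S(\Omega_j)$ and, $S(\Omega_j)$ being real, $\iota_{\bar V}\Omega_j=-i\partial S(\Omega_j)$. Hence $\iota_K\Omega_j=-dS(\Omega_j)$. So the flow of $K$ preserves $\Omega_0$ and $\Omega_1$. It also preserves $J$, since $K$ is real holomorphic; thus $K$ is Killing for both.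

For $u$ with $\Omega_u>0$ put
$$\theta(u)=S(\Omega_0)+V(u),$$
in general complex-valued. As $V$ is holomorphic, $\iota_V(i\partial\bar\partial u)=i\bar\partial(V(u))$. So $\iota_V\Omega_u=i\bar\partial\theta(u)$, that is, $V=W_{\theta(u)}$ with respect to $\Omega_u$. The integral $\int\theta(u)\Omega_u^m$ does not depend on $u$: its derivative in the direction $h$ is
$$\int\big(V(h)+\theta\,\Delta h\big)\Omega_u^m=\int\big(V(h)-g^{i\bar j}h_i\theta_{\bar j}\big)\Omega_u^m=0,$$
with $\theta=\theta(u)$ and $g$ the metric of $\Omega_u$, and the set of admissible $u$ is convex. By Stokes $\int S(\Omega_u)\Omega_u^m=m\int\mathrm{Ric}(\Omega_u)\wedge\Omega_u^{m-1}$ does not depend on $u$ either. At $u=0$ the two integrals agree, so they always agree.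

**Lemma 8.** (a) If $\Omega_u$ is extremal with extremal field $V$, then $S(\Omega_u)=\theta(u)$ and $Ku=0$. (b) If $Ku=0$, then $\theta(u)$ is real and $|\theta(u)|\le\sup|S(\Omega_0)|$.

*Proof.* (a) $W_{S(\Omega_u)}=V=W_{\theta(u)}$ with respect to $\Omega_u$, so $\bar\partial(S(\Omega_u)-\theta(u))=0$ and the difference is constant. It is zero since the integrals agree. Then $V(u)=\theta(u)-S(\Omega_0)$ is real, and $Ku=i(V(u)-\overline{V(u)})=0$. (b) $Ku=0$ says that $V(u)$ is real. At a maximum or minimum of $\theta(u)$ we have $V=W_{\theta(u)}=0$, so $\theta(u)=S(\Omega_0)$ there. $\square$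

Let $\beta_u(h)=-\int h\,(S(\Omega_u)-\theta(u))\,\Omega_u^m$. Then $\beta_0=0$, since $\theta(0)=S(\Omega_0)$.

**Lemma 9.** Let $Ku=0$ and let $U$ be the $\epsilon$-geodesic with endpoint $u$. With constants as uniform as in Proposition 7, for $k\ge k_1$,
$$\beta_u(\dot U_1)\ \ge\ -4k\epsilon\,\mathrm{Vol}-\frac Ck-C\epsilon .\tag{13}$$

*Proof.* The flow of $K$ is holomorphic and preserves $\Omega_0$ and $u$. By uniqueness in Lemma 6, $KU=0$, so Lemma 8(b) applies to every $U_t$. Let $R(t)=\int\dot U\,\theta(U_t)\,\Omega_t^m$, and write $\theta$ for $\theta(U_t)$. Then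
$$R'=\int\big(\ddot U\,\theta+\dot U\,V(\dot U)+\dot U\,\theta\,\Delta\dot U\big)\Omega_t^m=\int\theta\,\big(\ddot U-|\partial\dot U|^2\big)\Omega_t^m,$$
because
$$\int\dot U\,\theta\,\Delta\dot U\,\Omega_t^m=-\int g^{i\bar j}\dot U_i(\dot U\theta)_{\bar j}\,\Omega_t^m=-\int\theta|\partial\dot U|^2\,\Omega_t^m-\int\dot U\,V(\dot U)\,\Omega_t^m.$$
Since $\ddot U-|\partial\dot U|^2=4c_U>0$, (8) and Lemma 8(b) give $|R'|\le4\epsilon\,\mathrm{Vol}\,\sup|S(\Omega_0)|$. Now $\beta_u(\dot U_1)=-\int\dot U_1S(\Omega_u)\Omega_u^m+R(1)$ and $R(0)=\int\dot U_0S(\Omega_0)\Omega_0^m$. By (9), $\beta_u(\dot U_1)\ge-4k\epsilon\,\mathrm{Vol}-\frac Ck+R(1)-R(0)$. $\square$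

## 7. The convex functional $F$, and the obstruction to using it

Let $F(u)=\int u\,\Omega_0^m-E(u)$. By (5),
$$DF_u(h)=\int h\,(\Omega_0^m-\Omega_u^m),\qquad DF_0=0,\qquad DF_u(1)=0.\tag{14}$$

Take $u=b$ in Lemma 9. Since $\Omega_1$ is extremal with field $V$, $\beta_b=0$, and (13) says only that $0$ is at least a small negative number. Nothing is learned about $b$. So consider $\beta+sDF$ with $s>0$ small. Along an $\epsilon$-geodesic the slope of $F$ grows by $\int(\dot U_1-\dot U_0)\Omega_0^m-4\epsilon\,\mathrm{Vol}$ (by (8) and (14)), which controls how far $\dot U_1$ and $\dot U_0$ are apart. If $\beta+sDF$ at the endpoint is $O(s^2)$, we can divide by $s$ and learn that this spread is $O(s)$. At $b$ itself $\beta_b+sDF_b=sDF_b$ is only $O(s)$, so the endpoint must be shifted to $b+sv$ with $v$ chosen to cancel the first-order term. The linearization of $-(S-\theta)$ at an extremal metric will be a self-adjoint operator $\mathcal L$ (Section 8), and the equation for $v$ is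
$$\mathcal Lv=1-\Omega_0^m/\Omega_1^m .$$
Here the argument stops: the right side must be orthogonal to $\ker\mathcal L$, and in general it is not.

*Example.* Let $\Omega_0=\Omega$ be the form on $\mathbb{CP}^1$ of Section 2, and $h=\frac{|\zeta|^2}{1+|\zeta|^2}-\frac12$. It has mean zero, since $\zeta\mapsto1/\zeta$ preserves $\Omega$ and maps $h$ to $-h$. The flow of $\frac12(W_h+\overline{W_h})$ is $\phi_t(\zeta)=e^{t/2}\zeta$. Take $\Omega_1=\phi_t^*\Omega$ with $t>0$. With respect to $\Omega_1$ the function $h\circ\phi_t$ has holomorphic gradient, so it lies in $\ker\mathcal L$. But $\int(h\circ\phi_t)(\Omega_1-\Omega_0)=\int h\,\Omega-\int(h\circ\phi_t)\,\Omega=-\int(h\circ\phi_t)\,\Omega$, and $h\circ\phi_t=\frac{e^t|\zeta|^2}{1+e^t|\zeta|^2}-\frac12>h$ away from $0,\infty$. So the integral is negative and the orthogonality fails.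

In the example the failure disappears if $\Omega_1$ is first pulled back by $\phi_{-t}$. In general we replace $\Omega_1$ by $\gamma^*\Omega_1$, with $\gamma$ chosen so that $F$ is minimal along an orbit; the minimum condition will be exactly the missing orthogonality.

## 8. The operator $\mathcal L$

Let $\Omega$ be any extremal Kähler form on $Y$ with extremal field $V$. On complex functions put $\mathcal Df=\bar\partial\nabla^{1,0}f$ and $\mathcal L=\mathcal D^*\mathcal D$. Then $\mathcal L$ is self-adjoint in $L^2(\Omega^m)$, and $\ker\mathcal L=\{f:W_f\text{ holomorphic}\}$ because $\langle\mathcal Lf,f\rangle=\|\mathcal Df\|^2$.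

**Lemma 10.** With $R^{k\bar l}=g^{k\bar q}g^{p\bar l}R_{p\bar q}$ and $S=S(\Omega)$,
$$\mathcal Lh=\Delta^2h+R^{k\bar l}h_{k\bar l}+g^{p\bar l}S_ph_{\bar l}.\tag{15}$$
In particular $\mathcal L$ is elliptic.

*Proof.* $\mathcal Df$ has components $g^{i\bar k}\nabla_{\bar j}f_{\bar k}$. Integrating by parts twice,
$$\mathcal Lf=g^{i\bar k}g^{l\bar j}\nabla_i\nabla_l\nabla_{\bar j}f_{\bar k},\qquad \nabla_{\bar j}f_{\bar k}=\nabla_{\bar k}f_{\bar j}.$$
So we first compute $g^{l\bar j}\nabla_l\nabla_{\bar k}f_{\bar j}$. Use coordinates with $g=\delta$, $dg=0$ at a point, where $R_{i\bar jk\bar l}=-\partial_k\partial_{\bar l}g_{i\bar j}$. From $\nabla_{\bar k}f_{\bar j}=\partial_{\bar k}f_{\bar j}-g^{p\bar q}\partial_{\bar k}g_{p\bar j}\,f_{\bar q}$ and $\nabla_lf_{\bar j}=\partial_lf_{\bar j}$ we get $[\nabla_l,\nabla_{\bar k}]f_{\bar j}=-\sum_q\partial_l\partial_{\bar k}g_{q\bar j}\,f_{\bar q}=\sum_qR_{q\bar jl\bar k}f_{\bar q}$. The Kähler condition gives $\partial_lg_{q\bar l}=\partial_qg_{l\bar l}$, so the trace over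 $l=j$ is $\sum_qR_{q\bar k}f_{\bar q}$. Hence
$$g^{l\bar j}\nabla_l\nabla_{\bar j}f_{\bar k}=(\Delta f)_{\bar k}+R_{p\bar k}\,g^{p\bar q}f_{\bar q}.$$
Apply $g^{i\bar k}\nabla_i$ and use $g^{i\bar k}\nabla_iR_{p\bar k}=g^{i\bar k}\nabla_pR_{i\bar k}=S_p$, which holds since $\mathrm{Ric}$ is closed. $\square$

Three consequences.

**Reality.** The last term of (15) is $\bar V(h)$, and the other two terms are real operators. With $\overline{\mathcal L}h=\overline{\mathcal L\bar h}$ we get $\mathcal L-\overline{\mathcal L}=\bar V-V=iK$. So on $\ker K$ the operator $\mathcal L$ is real.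

**Symmetry.** As in Section 6, $\iota_K\Omega=-dS(\Omega)$ and $K$ is real holomorphic, so $K$ preserves $\Omega$ and $J$. Hence $K$ commutes with $\mathcal L$ and is skew-adjoint in $L^2(\Omega^m)$.

**Linearization.** From $S=-g^{i\bar j}\partial_i\partial_{\bar j}\log\det g$, the derivative of $u\mapsto S(\Omega_u)$ in the direction $h$ is $-\Delta^2h-R^{k\bar l}h_{k\bar l}$, which at an extremal form with field $V$ equals $-\mathcal Lh+\bar V(h)$. The derivative of $\theta$ is $V(h)$. If $h$ is real and $Kh=0$, then $V(h)=\bar V(h)$. So at an extremal $\Omega_u$ with extremal field $V$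
$$D(S-\theta)(h)=-\mathcal Lh\qquad(h\text{ real},\ Kh=0).\tag{16}$$

**The space $\mathfrak p$.** Now let $\Omega=\Omega_1$, and let $\mathcal L,W_f,\Delta$ refer to $\Omega_1$ until the end of Section 9. Let $\mathfrak p$ be the finite-dimensional space of real $h$ with $Kh=0$ and $\mathcal Lh=0$. Since $\mathcal L$ is real on $\ker K$,
$$\ker\mathcal L\cap\ker K=\mathfrak p_{\mathbb C}:=\mathfrak p\oplus i\mathfrak p .$$
Let $\mathfrak p_0=\{h\in\mathfrak p:\int h\,\Omega_1^m=0\}$, so $\mathfrak p=\mathbb R\oplus\mathfrak p_0$. For $f\in\mathfrak p_{\mathbb C}$ let $X_f=W_f+\overline{W_f}$, a real holomorphic field; then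
$$L_{X_f}\Omega_1=d(i\bar\partial f-i\partial\bar f)=2\,dd^c\,\mathrm{Re}f.\tag{17}$$
For $\mathbb{CP}^1$ with the form of Section 2 we have $V=0$, $K=0$, and $h$ from Section 7 belongs to $\mathfrak p_0$, with $W_h=\zeta\partial_\zeta$.

**The bracket.** For $f,f'\in\mathfrak p_{\mathbb C}$ put $\{f,f'\}=W_f(f')-W_{f'}(f)$. Write $f^i=g^{i\bar j}f_{\bar j}$; then $\nabla_{\bar l}f^i=\nabla_{\bar l}f'^i=0$. Since $\nabla_{\bar l}f'_i=\nabla_if'_{\bar l}$, we have $g^{k\bar l}\partial_{\bar l}(f^if'_i)=f^i\nabla_if'^k$, and therefore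
$$W_{\{f,f'\}}=(f^i\nabla_if'^k-f'^i\nabla_if^k)\,\partial_k=[W_f,W_{f'}].$$
So $W_{\{f,f'\}}$ is holomorphic. As $K$ preserves $\Omega_1$ and $J$, also $K\{f,f'\}=0$. Thus $\{f,f'\}\in\mathfrak p_{\mathbb C}$.

For $h$ real, $W_{f'}(h)=g^{i\bar j}f'_{\bar j}h_i=\overline{W_h}(f')$, hence
$$\{h,\cdot\}=W_h-\overline{W_h}=-iJX_h .\tag{18}$$
On real $h'$ this is purely imaginary, so $\{\mathfrak p,\mathfrak p\}\subset i\mathfrak p$ and $\{\mathfrak p,i\mathfrak p\}\subset\mathfrak p$. Since $\iota_{JX_h}\Omega_1=-dh$, the field $JX_h$ is divergence-free, hence a skew operator, and $\{h,\cdot\}$ is Hermitian in $L^2(\Omega_1^m)$.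

## 9. Minimizing $F$ along the orbit of $\Omega_1$

**Step 1: the function $G$.** For $h\in\mathfrak p_0$ let $\phi_t$ be the flow of $\frac12X_h$. By (17), $\frac d{dt}\phi_t^*\Omega_1=\phi_t^*dd^ch=dd^c(h\circ\phi_t)$, so
$$\phi_t^*\Omega_1=\Omega_1+dd^ca_t,\qquad a_t=a_t^h=\int_0^th\circ\phi_r\,dr .$$
Put $G(h)=F(b+a_1^h)$, a smooth function on $\mathfrak p_0$. In the example of Section 7, with $\Omega$ in the role of $\Omega_1$, $a_t=\log(1+e^t|\zeta|^2)-\log(1+|\zeta|^2)-\frac t2$.

Since $a_1^{th}=a_t^h$, we have $G(th)=F(b+a_t)$. As $\Omega_0+dd^c(b+a_t)=\phi_t^*\Omega_1$, (14) gives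
$$\frac d{dt}G(th)=\int h\circ\phi_t\,\Omega_0^m-\int\phi_t^*(h\,\Omega_1^m)=\int h\circ\phi_t\,\Omega_0^m .\tag{19}$$
This is nondecreasing in $t$, because $\frac d{dt}h\circ\phi_t=(\frac12X_hh)\circ\phi_t=|\partial h|^2_{\Omega_1}\circ\phi_t\ge0$.

**Step 2: for $h\ne0$ the slope (19) tends to $\mathrm{Vol}\cdot\max h>0$ as $t\to\infty$.** This gives properness. The bounded monotone functions $h\circ\phi_t$ have a pointwise limit $\ell$, and also $a_t/t\to\ell$ boundedly. Taking the $\Omega_0$-trace of $\Omega_0+dd^c(b+a_t)>0$ gives $\Delta_{\Omega_0}(a_t/t)\ge-C/t$. Multiply by a smooth $\kappa\ge0$, integrate by parts, and let $t\to\infty$: $\int\ell\,\Delta_{\Omega_0}\kappa\,\Omega_0^m\ge0$. For arbitrary smooth $\kappa$ apply this to $\kappa+\mathrm{const}$ and $-\kappa+\mathrm{const}$ with large constants: $\int\ell\,\Delta_{\Omega_0}\kappa\,\Omega_0^m=0$. The image of $\Delta_{\Omega_0}$ is all functions of $\Omega_0^m$-mean zero, so $\ell$ is a.e. equal to a constant. Since $h\le\ell\le\max h$ and $h$ is continuous,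 that constant is $\max h$. By dominated convergence (19) tends to $\mathrm{Vol}\cdot\max h$. Finally $\max h>0$, since $\int h\,\Omega_1^m=0$ and $h\ne0$. (In the example $\ell=\frac12$ except at $\zeta=0$, where $\ell=-\frac12$.)

**Step 3: $G$ attains its minimum.** For each unit $h\in\mathfrak p_0$ the slope (19) is positive at some time, and by continuity the same time works for all nearby unit $h$. Finitely many such neighborhoods cover the unit sphere, and the slope is monotone in $t$. So there is $T$ with $\frac d{dt}G(th)>0$ for all unit $h$ and all $t\ge T$. Hence $G$ attains its minimum at some $h_1\in\mathfrak p_0$. (If $\mathfrak p_0=0$, then $h_1=0$.) From now on $\phi_r$ is the flow of $\frac12X_{h_1}$, $\gamma=\phi_1$, and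
$$\Omega'=\gamma^*\Omega_1=\Omega_0+dd^cu_1,\qquad u_1=b+a_1^{h_1}.$$

**Step 4: the derivative of $a_1$.** Let $\kappa\in\mathfrak p_0$ and let $\gamma_s$ be the time-one map of $\frac12X_{h_1+s\kappa}$. By variation of constants, $\frac d{ds}\gamma_s(y)|_{s=0}=\int_0^1d\phi_{1-r}\big(\tfrac12X_\kappa(\phi_r(y))\big)dr$, that is,
$$\frac d{ds}\gamma_s\Big|_{s=0}=\mathcal Z\circ\gamma,\qquad \mathcal Z=\frac12\int_0^1(\phi_r)_*X_\kappa\,dr .$$
Let $A=\{\frac12h_1,\cdot\}$ on $\mathfrak p_{\mathbb C}$. On holomorphic $(1,0)$-fields $W$, which commute with $\overline{W_{h_1}}$, we have $\frac d{dr}(\phi_r)_*W=-[\frac12X_{h_1},(\phi_r)_*W]=-[\frac12W_{h_1},(\phi_r)_*W]$, a linear ODE in a finite-dimensional space. Since $[\frac12W_{h_1},W_f]=W_{Af}$, it follows that $(\phi_r)_*W_\kappa=W_{e^{-rA}\kappa}$. So $\mathcal Z=X_\zeta$ with $\zeta=\frac12\int_0^1e^{-rA}\kappa\,dr$. By (18), $A$ interchanges $\mathfrak p$ and $i\mathfrak p$, so only even powers contribute to the real part: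
$$2\,\mathrm{Re}\,\zeta=\int_0^1\cosh(rA)\,\kappa\,dr=P\kappa,\qquad P=\sum_{n\ge0}\frac{A^{2n}}{(2n+1)!}.$$
By (17), $\frac d{ds}\gamma_s^*\Omega_1|_{s=0}=\gamma^*L_{X_\zeta}\Omega_1=dd^c\big((P\kappa)\circ\gamma\big)$. Since $\gamma_s^*\Omega_1=\Omega_1+dd^ca_1^{h_1+s\kappa}$, this means $\frac d{ds}a_1^{h_1+s\kappa}|_{s=0}=(P\kappa)\circ\gamma+\mathrm{const}$.

**Step 5: the orthogonality.** Criticality of $G$ at $h_1$, together with $DF_{u_1}(1)=0$, gives $DF_{u_1}\big((P\kappa)\circ\gamma\big)=0$ for all $\kappa\in\mathfrak p_0$. The operator $A$ is Hermitian and $A1=0$, so $A$ preserves the complement of the constants; $A^{2n}$ is nonnegative and maps $\mathfrak p$ to $\mathfrak p$. Hence $P\ge1$ is positive definite and maps $\mathfrak p_0$ bijectively to itself. Using $DF_{u_1}(1)=0$ once more,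
$$\int(\kappa'\circ\gamma)\,(\Omega_0^m-\Omega'^m)=0\qquad\text{for all }\kappa'\in\mathfrak p.\tag{20}$$

**Step 6: $\Omega'$ is extremal with the same field $V$.** Note that $S(\Omega_1)\in\mathfrak p$: its gradient $V$ is holomorphic, and $K$ preserves $\Omega_1$. So $[W_{h_1},V]=W_{\{h_1,S(\Omega_1)\}}$, and $\{h_1,S(\Omega_1)\}=W_{h_1}(S(\Omega_1))-V(h_1)=\bar V(h_1)-V(h_1)=iKh_1=0$. Since $\overline{W_{h_1}}$ commutes with $V$ as well, $\gamma$ preserves $V$ and $K$. Hence $\Omega'=\gamma^*\Omega_1$ is extremal with extremal field $V$. By Lemma 8(a),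
$$S(\Omega')=\theta(u_1),\qquad Ku_1=0.\tag{21}$$
Transporting $\mathfrak p$ by $\gamma$, with $\mathcal L'$ the operator of Section 8 for $\Omega'$,
$$\{\kappa'\circ\gamma:\kappa'\in\mathfrak p\}=\{h\text{ real}:Kh=0,\ \mathcal L'h=0\}.\tag{22}$$

## 10. Perturbing the endpoint and letting $s\to0$

**Step 1: solve $\mathcal L'v=f'$, where $f'=1-\Omega_0^m/\Omega'^m$.** This produces the shift of the endpoint. The function $f'$ is real and $Kf'=0$, as $K$ preserves $\Omega_0$ and $\Omega'$. On the finite-dimensional space $\ker\mathcal L'$ the operator $K$ is skew-adjoint, so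
$$\ker\mathcal L'=(\ker\mathcal L'\cap\ker K)\oplus K(\ker\mathcal L')\qquad\text{orthogonally in }L^2(\Omega'^m).$$
The function $f'$ is orthogonal to the second summand because $\langle f',Kg\rangle=-\langle Kf',g\rangle=0$. It is orthogonal to the first by (20), because by (22) and the reality of $\mathcal L'$ on $\ker K$ this summand is the complex span of the functions $\kappa'\circ\gamma$. By Fredholm theory there is a unique smooth $v\perp\ker\mathcal L'$ with $\mathcal L'v=f'$. Then $\mathcal L'Kv=K\mathcal L'v=Kf'=0$, while $Kv\perp\ker\mathcal L'$ because $K$ is skew and preserves $\ker\mathcal L'$; so $Kv=0$. As $\mathcal L'$ is real on $\ker K$, we may replace $v$ by $\mathrm{Re}\,v$. In summary, $v$ is real, $Kv=0$, and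
$$\mathcal L'v\;\Omega'^m=\Omega'^m-\Omega_0^m .$$

**Step 2: at $u^s=u_1+sv$ the form $\beta+sDF$ is $O(s^2)$.** Let $0\le s\le s_0$ with $s_0$ so small that $\Omega_{u^s}>0$; note $Ku^s=0$. We have $\beta_{u^s}(h)+s\,DF_{u^s}(h)=\int h\,D_s$ with
$$D_s=-\big(S(\Omega_{u^s})-\theta(u^s)\big)\Omega_{u^s}^m+s\,(\Omega_0^m-\Omega_{u^s}^m).$$
By (21), $D_0=0$. By (16) and (21), $\partial_sD_s|_{s=0}=\mathcal L'v\,\Omega'^m+\Omega_0^m-\Omega'^m=0$. Hence $|D_s|\le Cs^2\,\Omega_0^m$.

**Step 3: the velocities of the $\epsilon$-geodesic are close.** Let $s>0$ and let $U$ be the $\epsilon$-geodesic from $0$ to $u^s$. The family $\{u^s\}$ is compact, so the endpoint velocities and all constants below are bounded uniformly in $s,\epsilon,k$. By Step 2 and (13),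
$$s\,DF_{u^s}(\dot U_1)=\int\dot U_1D_s-\beta_{u^s}(\dot U_1)\le Cs^2+4k\epsilon\,\mathrm{Vol}+\frac Ck+C\epsilon .$$
On the other hand $DF_0=0$, and by (14) and (8)
$$DF_{u^s}(\dot U_1)=DF_{u^s}(\dot U_1)-DF_0(\dot U_0)=\int(\dot U_1-\dot U_0)\,\Omega_0^m-4\epsilon\,\mathrm{Vol}.$$
Choose $k=s^{-2}$ and $\epsilon=s^4$ with $s$ small enough that $k\ge k_1$. Then $4k\epsilon\,\mathrm{Vol}$, $C/k$ and $C\epsilon$ are all $O(s^2)$, and dividing by $s$ gives
$$\int(\dot U_1-\dot U_0)\,\Omega_0^m\le Cs .$$

**Step 4: $u_1$ is constant.** By Lemma 6, $\dot U_0\le u^s\le\dot U_1$. So $\dot U_0$ and $\dot U_1$ are both within $Cs$ of $u^s$ in $L^1(\Omega_0^m)$, and also in $L^1(\Omega_{u^s}^m)$, the volume forms being uniformly comparable. Integrating (8), $\int\dot U_1\,\Omega_{u^s}^m-\int\dot U_0\,\Omega_0^m=4\epsilon\,\mathrm{Vol}=O(s^4)$. Replacing both velocities by $u^s$ costs $O(s)$: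
$$\int u^s\,(\Omega_{u^s}^m-\Omega_0^m)=O(s).$$
Let $s\to0$. As in the Ricci-flat case of Section 3,
$$0=\int u_1(\Omega_{u_1}^m-\Omega_0^m)=-\int i\partial u_1\wedge\bar\partial u_1\wedge\sum_{j=0}^{m-1}\Omega_{u_1}^j\wedge\Omega_0^{m-1-j}\le-\int i\partial u_1\wedge\bar\partial u_1\wedge\Omega_0^{m-1}\le0 .$$
So $\partial u_1=0$ and $u_1$ is constant. Hence $\gamma^*\Omega_1=\Omega'=\Omega_0$, where $\gamma$ is the time-one map of the real holomorphic field $\frac12X_{h_1}$. This proves Theorem 3. By Section 3 it implies Theorem 2, and by Section 2 Theorem 1. $\blacksquare$
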